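\title{Hindman's theorem for sums of at most three sets is weaker than Hindman's theorem in $\mathsf{ZF}$}

\begin{abstract}
Let $\mathsf{HT}$ be Hindman's finite unions theorem for the finite subsets of an arbitrary infinite set, and let $\mathsf{HT}_n(k)$ be the variant that asks, for a $k$-coloring, for an infinite family of finite sets all of whose symmetric differences of at most $n$ distinct members have the same color. We show that if $\mathsf{ZF}$ is consistent, then it has a model in which $\mathsf{HT}$ fails and $\mathsf{HT}_3(k)$ holds for every $k$. More generally, if the number of summands is allowed to range over a set $S$ of positive integers, then the resulting principle for $k\ge2$ colors is equivalent to $\mathsf{HT}$ over $\mathsf{ZF}$ exactly when $S$ is infinite or contains two distinct even numbers. The model is a symmetric extension built over the Fra\"iss\'e limit of a class of finite algebras whose left translations are permutations.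
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZF}$. A set is \emph{finite} if it is in bijection with a natural number and \emph{infinite} otherwise. For a set $X$, let $[X]^{<\omega}$ be the set of finite subsets of $X$. It is an abelian group under symmetric difference $\bigtriangleup$, and we call $F_1\bigtriangleup\cdots\bigtriangleup F_s$ the \emph{sum} of $F_1,\dots,F_s$: it consists of the points that lie in an odd number of the $F_i$. A \emph{$k$-coloring} of a set is a map into $k=\{0,\dots,k-1\}$, and a subset is \emph{monochromatic} if the coloring is constant on it.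

\emph{Hindman's theorem} $\mathsf{HT}$ is the statement that for every infinite set $X$ and every coloring $c:[X]^{<\omega}\to2$ there is an infinite, pairwise disjoint family $Y\subseteq[X]^{<\omega}$ such that
\[
\mathrm{FU}(Y)=\Big\{\bigcup_{y\in F}y\ \Big|\ F\in[Y]^{<\omega}\setminus\{\varnothing\}\Big\}
\]
is monochromatic. It is known that the statement with any fixed number $k\ge 2$ of colors is equivalent to it over $\mathsf{ZF}$. With the axiom of choice one fixes an injection $\omega\to X$ and applies the finite unions theorem on $\omega$. Without choice an infinite set need not contain an injective sequence, and $\mathsf{HT}$ becomes an assertion about how much structure every infinite set must carry.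

One can ask for less. For $Y\subseteq[X]^{<\omega}$ let
\[
\mathrm{FS}_{\le n}(Y)=\{F_1\bigtriangleup\cdots\bigtriangleup F_s\mid 1\le s\le n\text{ and }F_1,\dots,F_s\in Y\text{ pairwise distinct}\},
\]
and let $\mathsf{HT}_n(k)$ be the statement that for every infinite $X$ and every $c:[X]^{<\omega}\to k$ there is an infinite $Y\subseteq[X]^{<\omega}$, not necessarily pairwise disjoint, such that $\mathrm{FS}_{\le n}(Y)$ is monochromatic. Sums of pairwise disjoint sets are unions, so these principles lie below $\mathsf{HT}$, and they grow stronger with $n$. At the bottom, $\mathsf{HT}_1(k)$ is a theorem of $\mathsf{ZF}$: the singletons form an infinite set split into $k$ color classes, and one class is infinite. At the top, it is known that for every $k\ge2$ and $n\ge4$ the principle $\mathsf{HT}_n(k)$ is equivalent to $\mathsf{HT}$, and that $\mathsf{HT}\Rightarrow\mathsf{HT}_3(k)\Rightarrow\mathsf{HT}_2(k)$. The question answered here comes from \cite{FB}: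
\begin{quote}
For fixed $k\ge2$, is $\mathsf{HT}_3(k)$ equivalent to $\mathsf{HT}$ over $\mathsf{ZF}$?
\end{quote}

\begin{theorem}\label{thm:A}
If $\mathsf{ZF}$ is consistent, there is a model of $\mathsf{ZF}$ in which $\mathsf{HT}$ fails but $\mathsf{HT}_3(k)$ holds for every $k$. So for no $k\ge2$ does $\mathsf{ZF}$ prove $\mathsf{HT}_3(k)\Rightarrow\mathsf{HT}$.
\end{theorem}

A count of cardinalities shows why $3$ and $4$ should differ. Suppose that $[X]^{<\omega}$ contains no injective sequence, which is the only situation in which any of these principles can fail. Then every infinite $Y\subseteq[X]^{<\omega}$ contains arbitrarily large sunflowers with a kernel of a fixed size $r$ and petals of a fixed size $q\geq1$ (Lemma~\ref{lem:sunflower}). Sums of one, two, three and four members of such a sunflower have sizes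
\[
r+q,\qquad 2q,\qquad r+3q,\qquad 4q .
\]
Color a finite set according to its size. The coloring $n\mapsto\lfloor\log_2n\rfloor\bmod2$ always separates $2q$ from $4q$, so it defeats $\mathsf{HT}_4(2)$. For three summands the sizes $x=r+q$, $y=2q$, $z=r+3q$ form a solution of $x+y=z$, and every finite coloring of the positive integers is constant on some such triple (Corollary~\ref{cor:pattern}). Colorings by size therefore cannot defeat $\mathsf{HT}_3(k)$ by arithmetic alone, and one guesses a negative answer. To prove it one needs a model in which injective sequences of finite sets are missing, in which every coloring of every such $[X]^{<\omega}$ behaves on suitable sets like a coloring by size, and in which infinite sunflowers exist with whatever $r$ and $q$ the arithmetic demands.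

The count also suggests that what matters is how many even numbers of summands are allowed. For $\varnothing\ne S\subseteq\{1,2,3,\dots\}$ let $\mathsf{HT}_S(k)$ be the statement that for every infinite $X$ and every $c:[X]^{<\omega}\to k$ there is an infinite $Y\subseteq[X]^{<\omega}$ such that all sums $F_1\bigtriangleup\cdots\bigtriangleup F_s$, with $s\in S$ and $F_1,\dots,F_s\in Y$ pairwise distinct, have the same color. Thus $\mathsf{HT}_n(k)=\mathsf{HT}_{\{1,\dots,n\}}(k)$.

\begin{theorem}\label{thm:B}
Let $k\ge2$.
\begin{enumerate}
\item[(1)] If $S$ is infinite or contains two distinct even numbers, then $\mathsf{ZF}\vdash\mathsf{HT}_S(k)\Leftrightarrow\mathsf{HT}$.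
\item[(2)] If $\mathsf{ZF}$ is consistent, there is a single model of $\mathsf{ZF}$ in which $\mathsf{HT}$ fails and $\mathsf{HT}_S(k)$ holds for all $k$ and all finite nonempty $S$ with at most one even element. For such $S$, $\mathsf{ZF}$ does not prove $\mathsf{HT}_S(k)\Rightarrow\mathsf{HT}$.
\end{enumerate}
\end{theorem}

The two cases are complementary. Theorem~\ref{thm:A} is part (2) for $S=\{1,2,3\}$. In particular, if $\mathsf{ZF}$ is consistent and $k\ge2$, then $\mathsf{HT}_n(k)$ is equivalent to $\mathsf{HT}$ over $\mathsf{ZF}$ if and only if $n\ge4$.

Section~\ref{sec:zf} proves part (1), and Section~\ref{sec:arith} supplies the arithmetic for part (2). Section~\ref{sec:algebra} constructs a countable homogeneous algebra $M$ and shows on one coloring how it produces infinite sunflowers. Section~\ref{sec:model} turns $M$ into a model $N$ of $\mathsf{ZF}$ in which $\mathsf{HT}$ fails, and Section~\ref{sec:main} proves $\mathsf{HT}_S(k)$ in $N$.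

\section{Sunflowers and colorings by size}\label{sec:zf}

A set $Z$ is \emph{Dedekind-infinite} if there is an injection $\omega\to Z$, and \emph{Dedekind-finite} otherwise. In $\mathsf{ZF}$ an infinite set has finite subsets of every size, and a finite union of finite sets is finite. A \emph{sunflower} is a family of $t\ge2$ distinct finite sets of the same size whose pairwise intersections are all equal to one set $K$, the \emph{kernel}; the sets $F\setminus K$ are the \emph{petals}, and they are nonempty and pairwise disjoint. We use three classical theorems, all provable in $\mathsf{ZF}$.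
\begin{itemize}
\item \emph{Van der Waerden's theorem.} For all $k,j\ge1$ there is $C$ such that every $k$-coloring of $\{1,\dots,C\}$ has a monochromatic arithmetic progression with $j$ terms and difference $d\ge1$.
\item \emph{The Erd\H{o}s--Rado sunflower lemma.} Any family of more than $m!\,(t-1)^m$ distinct sets of size $m$ contains a sunflower with $t$ members.
\item \emph{Hindman's finite unions theorem on $\omega$.} For every coloring $d$ of the nonempty finite subsets of $\omega$ with finitely many colors there are pairwise disjoint nonempty finite sets $a_0,a_1,\ldots\subseteq\omega$ all of whose nonempty finite unions have the same color.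
\end{itemize}
The first two are statements about finite objects. For the third, the inner model $L[d]$ satisfies $\mathsf{ZFC}$, contains $d$ and has the same finite subsets of $\omega$ as the universe, so a sequence $(a_i)$ that works in $L[d]$ works.

\begin{lemma}\label{lem:Dinf}
If $[X]^{<\omega}$ is Dedekind-infinite, then for every $k\ge1$ and $c:[X]^{<\omega}\to k$ there is an infinite pairwise disjoint $Y\subseteq[X]^{<\omega}\setminus\{\varnothing\}$ with $\mathrm{FU}(Y)$ monochromatic.
\end{lemma}

\begin{proof}
Let $(F_n)_{n<\omega}$ be an injective sequence in $[X]^{<\omega}$. The sets $F_n\setminus\bigcup_{i<n}F_i$ are pairwise disjoint with union $\bigcup_nF_n$. If only finitely many were nonempty, this union would be finite and could not have infinitely many subsets $F_n$. Let $(D_i)_{i<\omega}$ list the nonempty ones in order. Apply the finite unions theorem to $d(a)=c(\bigcup_{i\in a}D_i)$, obtaining $a_0,a_1,\dots$, and let $Y=\{\bigcup_{i\in a_j}D_i:j<\omega\}$.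
\end{proof}

In the opposite case infinite families of finite sets are forced to contain large regular pieces.

\begin{lemma}\label{lem:sunflower}
Let $[X]^{<\omega}$ be Dedekind-finite and $Y\subseteq[X]^{<\omega}$ infinite. Then there are $r\ge0$ and $q\ge1$ such that for every $t\ge2$ the family $Y$ contains a sunflower with $t$ members, kernel of size $r$ and petals of size $q$.
\end{lemma}

\begin{proof}
Let $Y_m=\{F\in Y:|F|=m\}$. Suppose that every $Y_m$ is finite. Then infinitely many $Y_m$ are nonempty, since $Y$ is infinite. The sets $U_m=\bigcup\bigcup_{i\le m}Y_i$ are finite and increasing, and $|U_m|\ge m$ whenever $Y_m\neq\varnothing$. Deleting repetitions from $(U_m)$ gives an injection $\omega\to[X]^{<\omega}$, a contradiction. So some $Y_m$ is infinite, and by the sunflower lemma it contains sunflowers with $t$ members for every $t\ge2$. Each has kernel size and petal size $(r,q)$ with $r+q=m$ and $q\ge1$. There are finitely many such pairs, so one pair occurs for unboundedly many $t$, and then for all $t\ge2$, because a subfamily of a sunflower with at least two members is a sunflower with the same kernel.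
\end{proof}

In a sum of $s$ distinct members of a sunflower, a point of the kernel is counted $s$ times and a point of a petal once. So the sum has size $r+sq$ if $s$ is odd and $sq$ if $s$ is even. The sizes that $\mathsf{HT}_S(k)$ must handle form the set
\[
L_S(r,q)=\{r+sq:s\in S\text{ odd}\}\cup\{sq:s\in S\text{ even}\}.
\]

\begin{lemma}\label{lem:bad}
If $S$ is infinite or contains two distinct even numbers, there is $\chi:\omega\to2$ that is not constant on any $L_S(r,q)$ with $r\ge0$, $q\ge1$.
\end{lemma}

\begin{proof}
If $s<s'$ are even elements of $S$, put $\rho=s'/s$, $\chi(0)=0$ and $\chi(n)=\lfloor\log_\rho n\rfloor\bmod2$ for $n\ge1$. Since $\log_\rho(s'q)=\log_\rho(sq)+1$, the elements $sq$ and $s'q$ of $L_S(r,q)$ get different colors.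

If $S$ is infinite, every $L_S(r,q)$ is infinite because $q\ge1$. Enumerate these sets as $(L_i)_{i<\omega}$ and let $a_i,b_i$ be the two least elements of $L_i$ not among the $a_j,b_j$ with $j<i$. Give the $a_i$ color $0$ and all other numbers color $1$. No $b_i$ is an $a_j$, so $L_i$ contains both colors.
\end{proof}

Consider the statement
\begin{equation}\label{eq:D}\tag{D}
\text{for every infinite set $X$, the set $[X]^{<\omega}$ is Dedekind-infinite.}
\end{equation}
The next proposition contains Theorem~\ref{thm:B}(1).

\begin{proposition}\label{prop:equiv}
Let $k\ge2$ and let $S$ be infinite or contain two distinct even numbers. Then $\mathsf{HT}$, \eqref{eq:D} and $\mathsf{HT}_S(k)$ are equivalent in $\mathsf{ZF}$.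
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Dinf}, \eqref{eq:D} implies $\mathsf{HT}$, and it implies $\mathsf{HT}_S(k)$ because sums of distinct members of a pairwise disjoint family $Y$ belong to $\mathrm{FU}(Y)$.

A $2$-coloring is a $k$-coloring, so $\mathsf{HT}_S(k)$ implies $\mathsf{HT}_S(2)$. We show that $\mathsf{HT}_S(2)$ implies \eqref{eq:D}. Suppose that $X$ is infinite and $[X]^{<\omega}$ is Dedekind-finite. Let $\chi$ be as in Lemma~\ref{lem:bad}, let $c(F)=\chi(|F|)$, and let $Y$ be as in $\mathsf{HT}_S(2)$ for $c$. Take $r,q$ from Lemma~\ref{lem:sunflower}. For each $s\in S$ the family $Y$ contains a sunflower with parameters $r,q$ and at least $s$ members, so every element of $L_S(r,q)$ is the size of an admissible sum. Hence $\chi$ is constant on $L_S(r,q)$, a contradiction.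

Finally, $\mathsf{HT}$ implies $\mathsf{HT}_{\{1,2,3,\dots\}}(2)$, again because sums are unions, and this implies \eqref{eq:D} by the previous paragraph applied to the infinite set $\{1,2,3,\dots\}$.
\end{proof}

\section{Monochromatic patterns of sizes}\label{sec:arith}

For the remaining sets $S$ the conclusion of Lemma~\ref{lem:bad} fails for any number of colors. The odd elements of $S$ contribute terms of the progression $r,r+q,r+2q,\dots$, and the one even element contributes a multiple of its difference. So we need a lemma of Brauer type: a monochromatic progression together with a prescribed multiple of its difference.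

\begin{lemma}\label{lem:brauer}
For all $k\ge1$, $l\ge0$, $\mu\ge1$ there is $B$ such that for every $\chi:\{1,\dots,B\}\to k$ there are $a,d\ge1$ with $a,a+d,\dots,a+ld$ and $\mu d$ all in $\{1,\dots,B\}$ and all of the same color.
\end{lemma}

\begin{proof}
We fix $l,\mu$ and use induction on $k$. For $k=1$ take $B=\max(l+1,\mu)$ and $a=d=1$. Let $B'$ work for $k-1$ colors, let $C$ be given by van der Waerden's theorem for $k$ colors and $lB'+2$ terms, and put $B=\mu CB'$. Given $\chi$, take a progression $a+id$ $(0\le i\le lB'+1)$ in $\{1,\dots,C\}$ of one color, say red. It has at least two terms, so $d\le C$, and $\mu jd\le B$ for $1\le j\le B'$.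

If $\mu jd$ is red for some $1\le j\le B'$, then $a$ and $jd$ are as required: the numbers $a+i(jd)$ with $i\le l$ belong to the red progression since $ij\le lB'$. Otherwise $j\mapsto\chi(\mu dj)$ colors $\{1,\dots,B'\}$ with $k-1$ colors. There are then $a',d'\geq1$ such that the numbers $a'+id'$ $(i\le l)$ and $\mu d'$ lie in $\{1,\dots,B'\}$ and have one color in this coloring. That is, $\mu da'+i(\mu dd')$ $(i\le l)$ and $\mu(\mu dd')$ have one color under $\chi$, and $\mu da'$, $\mu dd'$ are as required.
\end{proof}

\begin{corollary}\label{cor:pattern}
Let $S$ be finite and nonempty with at most one even element, and let $\chi:\{1,2,\dots\}\to k$. Then $\chi$ is constant on $L_S(r,q)$ for some $r\ge0$, $q\ge1$.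
\end{corollary}

\begin{proof}
Let $l=\max S$, and let $\mu$ be the even element of $S$ if there is one and $\mu=1$ otherwise. Take $a,d$ from Lemma~\ref{lem:brauer} and put $r=a$, $q=d$. Then $L_S(r,q)\subseteq\{a+id:i\le l\}\cup\{\mu d\}$.
\end{proof}

This corollary is the only place where the proof of Theorem~\ref{thm:B}(2) uses the hypothesis on $S$. It gives no control over $r$ and $q$, so the model has to supply sunflowers for all values of these parameters.

\section{A homogeneous algebra}\label{sec:algebra}

The model of Section~\ref{sec:model} will contain a set $\mathbb A=\{A_m:m\in M\}$ indexed by a countable structure $M$. Every family of finite subsets of $\mathbb A$ in the model will be invariant under the automorphisms of $M$ that fix some finite set pointwise, and every such invariant family from the ground model will be present. So $M$ must be symmetric enough that no injective sequence of finite sets is invariant in this sense, and rigid enough that suitable infinite sunflowers are. The most symmetric choice, a set with no structure, is not rigid enough.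

\begin{example}\label{ex:pure}
Let $A$ be an infinite set, $e\subseteq A$ finite, and let $Y\subseteq[A]^{<\omega}$ be infinite and invariant under all permutations of $A$ that fix $e$ pointwise. Let $c(F)=\lfloor|F|/2\rfloor\bmod2$. Then $\mathrm{FS}_{\le3}(Y)$ is not monochromatic. Indeed, some $F\in Y$ is not contained in $e$; let $R=F\cap e$, $r=|R|$ and $q=|F\setminus e|\ge1$. By invariance $R\cup Z\in Y$ for \emph{every} $Z\subseteq A\setminus e$ of size $q$. If $q=1$, sums of one and of three such members have sizes $r+1$ and $r+3$, which have different colors. If $q\ge2$, two sets $Z,Z'$ may share $q-1$ or $q-2$ points, which gives sums of sizes $2$ and $4$, of colors $1$ and $0$.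
\end{example}

The trouble is that petals with more than one point can overlap partially. We want one further parameter $b$ to cut out an infinite family of pairwise disjoint $q$-element sets. The cycles of a permutation named by $b$ do this. So let every element of $M$ act on $M$ as a permutation. Colorings in the model may depend on this action, so we also require that different cycles of one permutation do not interact.

An \emph{algebra} is a set $T$, possibly empty, with one binary operation $\cdot$. A \emph{subalgebra} is a subset closed under $\cdot$, and $\langle Z\rangle$ is the subalgebra generated by $Z$. The \emph{left translation} by $b$ is $\lambda_b:x\mapsto b\cdot x$. We say that $b$ \emph{moves} $x$ if $b\cdot x\ne x$ and \emph{fixes} $x$ otherwise.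

\begin{definition}\label{def:K}
$\mathcal K$ is the class of finite algebras $T$ in which every $\lambda_b$ is a bijection of $T$ and
\begin{equation}\label{eq:star}\tag{$*$}
\text{if $b$ moves $x$ and $y$, and $x,y$ lie in different cycles of $\lambda_b$, then $x\cdot y=y$.}
\end{equation}
\end{definition}

The hypothesis of \eqref{eq:star} is symmetric in $x$ and $y$, so it also gives $y\cdot x=x$. Let $T_1,\dots,T_j$ be algebras with a common subalgebra $T_0$ and $T_i\cap T_{i'}=T_0$ for $i\ne i'$. Their \emph{free amalgam} over $T_0$ is $T=T_1\cup\dots\cup T_j$ with the operations of the $T_i$ and with $x\cdot y=y$ whenever $x\in T_i\setminus T_0$, $y\in T_{i'}\setminus T_0$, $i\ne i'$. This defines $x\cdot y$ for all pairs, and unambiguously, since a pair lying in two of the $T_i$ lies in $T_0$.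

\begin{lemma}\label{lem:K}
$\mathcal K$ is closed under subalgebras and under free amalgams.
\end{lemma}

\begin{proof}
Let $T'$ be a subalgebra of $T\in\mathcal K$ and $b\in T'$. Then $\lambda_b$ maps the finite set $T'$ injectively into itself, so it permutes $T'$, and its cycles in $T'$ are cycles in $T$. Hence \eqref{eq:star} is inherited.

Let $T$ be the free amalgam of $T_1,\dots,T_j\in\mathcal K$ over $T_0$. If $b\in T_0$, then $\lambda_b$ permutes $T_0$ and each $T_i$, hence each $T_i\setminus T_0$, hence $T$. If $b\in T_i\setminus T_0$, then $\lambda_b$ permutes $T_i$ and fixes every element outside $T_i$. So all left translations are bijections, and for $b,x\in T_i$ the cycle of $x$ under $\lambda_b$ is the same in $T_i$ and in $T$. Now let $b,x,y$ satisfy the hypothesis of \eqref{eq:star}. If $b,x,y$ lie in a common $T_i$, then \eqref{eq:star} in $T_i$ gives $x\cdot y=y$. This covers the case $b\in T_i\setminus T_0$, since such a $b$ moves only elements of $T_i$, and the case that $b\in T_0$ and $x,y$ lie in a common $T_i$. In the remaining case $x,y$ lie in no common $T_i$, and $x\cdot y=y$ by definition.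
\end{proof}

Fra\"iss\'e's theorem \cite[Theorem 7.1.2]{Hodges} applies to a class of finite structures with countably many isomorphism types that is closed under substructures, in which any two members embed in a third, and in which any two extensions of a member embed in a common extension by maps that agree on that member. It yields a countable structure $M$ whose finitely generated substructures are, up to isomorphism, exactly the members of the class, and in which every isomorphism between finitely generated substructures extends to an automorphism. The class $\mathcal K$ qualifies by Lemma~\ref{lem:K}: after renaming elements, free amalgams give the last condition, and free amalgams over $\varnothing$ give joint embeddings. Fix the resulting countable algebra $M$. It has the following properties.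
\begin{itemize}
\item \emph{Local finiteness.} Every finite subset of $M$ generates a finite subalgebra, and finite subalgebras of $M$ belong to $\mathcal K$.
\item \emph{Homogeneity.} Isomorphisms between finite subalgebras extend to automorphisms of $M$.
\item \emph{Extension.} If $f\subseteq M$ is a finite subalgebra and $f$ is a subalgebra of $T\in\mathcal K$, there is an embedding $T\to M$ that is the identity on $f$.
\end{itemize}
For Extension, take any embedding $\iota:T\to M$, extend $\iota\restriction f$ to an automorphism $g$, and use $g^{-1}\circ\iota$. The algebra $M$ is infinite, since every finite set with the operation $x\cdot y=y$ is in $\mathcal K$. Each $\lambda_b$ is a permutation of $M$ with finite cycles and \eqref{eq:star} holds in $M$, since any $b,x,y$ lie in a finite subalgebra. Let $\mathrm{Aut}_e(M)$ be the group of automorphisms of $M$ that fix $e$ pointwise. The next lemma is the symmetry that will destroy \eqref{eq:D}.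

\begin{lemma}\label{lem:orbit}
If $e\subseteq M$ is a finite subalgebra and $m\in M\setminus e$, then the $\mathrm{Aut}_e(M)$-orbit of $m$ is infinite.
\end{lemma}

\begin{proof}
Given $j$, form the free amalgam over $e$ of $j$ isomorphic copies of the finite algebra $\langle e\cup\{m\}\rangle$ that pairwise intersect in $e$, and embed it into $M$ over $e$ by Extension. The $j$ images of $m$ are distinct because $m\notin e$. Each is the image of $m$ under an isomorphism between finite subalgebras that fixes $e$, so by Homogeneity it lies in the orbit of $m$.
\end{proof}

Here is the main idea in the smallest case: the coloring that defeated the pure set does not defeat $M$.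

\begin{example}\label{ex:M}
Let $c(F)=\chi(|F|)$ on $[M]^{<\omega}$ with $\chi(n)=\lfloor n/2\rfloor\bmod2$, and $S=\{1,2,3\}$. We need $r,q$ with $\chi(r+q)=\chi(2q)=\chi(r+3q)$. The value $q=1$ is impossible, as in Example~\ref{ex:pure}, but $r=q=2$ gives the sizes $4,4,8$, all of color $0$. Let $T=\{u_1,u_2,y_1,y_2,b\}$, where $b\cdot y_1=y_2$, $b\cdot y_2=y_1$, and $x\cdot y=y$ for all other pairs. Only $\lambda_b$ is not the identity, and it has a single nontrivial cycle, so $T\in\mathcal K$ and we may take $T\subseteq M$. The set $e_1=\{u_1,u_2,b\}$ is a subalgebra. Let
\[
Y=\big\{\{u_1,u_2\}\cup\{gy_1,gy_2\}:g\in\mathrm{Aut}_{e_1}(M)\big\}.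
\]
This family is invariant under $\mathrm{Aut}_{e_1}(M)$, and it is infinite by Lemma~\ref{lem:orbit} applied to $y_1$. Since $g$ fixes $b$, we have $b\cdot gy_1=g(b\cdot y_1)=gy_2$ and $b\cdot gy_2=gy_1$, so each $\{gy_1,gy_2\}$ is a cycle of $\lambda_b$ of length two. Two cycles are equal or disjoint, and they avoid the fixed points $u_1,u_2$. So any two members of $Y$ meet exactly in $\{u_1,u_2\}$, the sums of one, two and three members have sizes $4$, $4$ and $8$, and $\mathrm{FS}_{\le3}(Y)$ is monochromatic.
\end{example}

The general proof has to overcome three further difficulties. The set $X$ is an arbitrary infinite set of the model; we will attach finite subsets of $X$ to tuples from $M$ and use these in place of points. The coloring may depend on more than size; we will consider only unions over tuples that do not interact, where the color depends only on the number of tuples, and this is where \eqref{eq:star} enters. Finally, a petal will consist of $q$ tuples strung along one cycle of $\lambda_b$, and a second parameter $w$ will mark where the cycle is to be cut.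

\section{The symmetric model}\label{sec:model}

Work over a ground model $V\models\mathsf{ZFC}$ with $M\in V$. As usual, generic extensions of $V$ are understood through countable transitive models of sufficiently large finite fragments or through Boolean-valued models; the consistency of $\mathsf{ZF}$ gives that of $\mathsf{ZFC}$, and then that of the theory of the model $N$ below.

\subsection*{Symmetric extensions}
We recall the standard framework \cite[Chapter 15]{Jech}. Let $P$ be a forcing notion with largest element $1$ and $\mathcal G$ a group of automorphisms of $P$. A name is a set of pairs $(\dot y,p)$ with $\dot y$ a name and $p\in P$; its value under a generic filter $\Gamma$ is $\dot x^\Gamma=\{\dot y^\Gamma:(\dot y,p)\in\dot x\text{ for some }p\in\Gamma\}$. The group acts on names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$. The \emph{rank} of $\dot x$ is the least ordinal above the ranks of all $\dot y$ with $(\dot y,p)\in\dot x$; it is preserved by $\pi$, and the names of rank below $\gamma$ form a set. A \emph{normal filter} $\mathcal F$ is a nonempty family of subgroups of $\mathcal G$ closed under supergroups, finite intersections and conjugation.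 A name is \emph{symmetric} if its stabilizer in $\mathcal G$ belongs to $\mathcal F$, and \emph{hereditarily symmetric} if it is symmetric and all $\dot y$ with $(\dot y,p)\in\dot x$ are hereditarily symmetric. Let $\mathrm{HS}$ be the class of these names; by normality each $\pi\in\mathcal G$ maps $\mathrm{HS}$ onto itself. For $\Gamma$ generic over $V$, the class $N=\{\dot x^\Gamma:\dot x\in\mathrm{HS}\}$ is a transitive model of $\mathsf{ZF}$ with $V\subseteq N\subseteq V[\Gamma]$.

Let $\Vdash$ be the forcing relation for $N$, defined in $V$ by the usual recursion with quantifiers ranging over $\mathrm{HS}$. For names in $\mathrm{HS}$: $N\models\varphi(\dot x_1^\Gamma,\dots)$ if and only if some $p\in\Gamma$ forces $\varphi(\dot x_1,\dots)$; what $p$ forces is forced by every stronger condition; no condition forces both $\varphi$ and $\neg\varphi$; and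
\[
p\Vdash\varphi(\dot x_1,\dots,\dot x_j)\iff\pi p\Vdash\varphi(\pi\dot x_1,\dots,\pi\dot x_j)\qquad(\pi\in\mathcal G).
\]
The canonical names $\check v$ of elements of $V$ are fixed by $\mathcal G$. For names $\dot x_1,\dots,\dot x_j$, the set $\{(\dot x_1,1),\dots,(\dot x_j,1)\}$ names the finite set of their values, and iterating this gives a canonical name $(\dot x_1,\dots,\dot x_j)^\bullet$ for the tuple of their values, with $\pi(\dot x_1,\dots,\dot x_j)^\bullet=(\pi\dot x_1,\dots,\pi\dot x_j)^\bullet$. These names are in $\mathrm{HS}$ if the $\dot x_i$ are. Consequently every finite set of elements of $N$ is in $N$. A set in $N$ that is finite in $V[\Gamma]$ is finite in $N$, because a bijection with a natural number is a finite set of pairs. So finiteness, and the set $[X]^{<\omega}$ for $X\in N$, mean the same in $N$ and in $V[\Gamma]$.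

\subsection*{The model over $M$}
We want objects $A_m$ that $N$ can tell apart only as far as the algebra $M$ does. A single generic real for each $m$ would be recognizable by its digits. We let $A_m$ be an infinite set of generic reals instead, so that the finite information carried by a condition can be moved aside within $A_m$.

Let $P$ be the set of finite partial functions $M\times\omega\times\omega\to2$, ordered by reverse inclusion. Call $\{m\}\times\omega$ the \emph{column} of $m$. Let $\mathcal G$ be the group of permutations $\pi$ of $M\times\omega$ for which there is $g_\pi\in\mathrm{Aut}(M)$ such that $\pi$ maps the column of $m$ onto the column of $g_\pi(m)$ for every $m$. The map $\pi\mapsto g_\pi$ is a homomorphism. The group acts on $P$ by $(\pi p)(\pi(m,i),j)=p(m,i,j)$. For a finite subalgebra $e\subseteq M$ let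
\[
H_e=\{\pi\in\mathcal G:\pi\text{ is the identity on }e\times\omega\}.
\]
If $\pi\in H_e$ then $g_\pi\in\mathrm{Aut}_e(M)$. We have $H_e\cap H_{e'}\supseteq H_{\langle e\cup e'\rangle}$, where $\langle e\cup e'\rangle$ is finite by local finiteness, and $\pi H_e\pi^{-1}=H_{g_\pi(e)}$, since both sides are the pointwise stabilizer of $\pi[e\times\omega]=g_\pi(e)\times\omega$. So the subgroups that contain some $H_e$ form a normal filter. Let $\Gamma$ be $V$-generic for $P$ and let $N$ be the symmetric model.

A name has \emph{support} $e$ if every $\pi\in H_e$ fixes it. If $\dot x$ has support $e$, then $\pi\dot x$ has support $g_\pi(e)$. Let $N_e$ be the class of elements of $N$ that have a name in $\mathrm{HS}$ with support $e$. Every element of $N$ lies in some $N_e$, we have $V\subseteq N_\varnothing$, and $N_e\subseteq N_{e'}$ if $e\subseteq e'$. The classes $N_e$ are tools of an observer in $V[\Gamma]$; we do not need them to be definable in $N$.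

Let $\dot a_{m,i}=\{(\check j,p):p(m,i,j)=1\}$ and $\dot A_m=\{(\dot a_{m,i},1):i<\omega\}$, with values $a_{m,i}\subseteq\omega$ and $A_m=\{a_{m,i}:i<\omega\}$. From the definition of the action, $\pi\dot a_{m,i}=\dot a_{\pi(m,i)}$ and $\pi\dot A_m=\dot A_{g_\pi(m)}$. So these names have support $\langle m\rangle$ and are in $\mathrm{HS}$. The $a_{m,i}$ are pairwise distinct: for $(m,i)\ne(m',i')$, any condition can be extended by the values $1$ at $(m,i,j)$ and $0$ at $(m',i',j)$ for an unused $j$. Hence $m\mapsto A_m$ is injective. For a tuple $u=(u_1,\dots,u_h)$ from $M$ put $A_u=(A_{u_1},\dots,A_{u_h})$ and $\dot A_u=(\dot A_{u_1},\dots,\dot A_{u_h})^\bullet$, so that $\pi\dot A_u=\dot A_{g_\pi u}$.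

\begin{lemma}\label{lem:closure}
Let $e\subseteq M$ be a finite subalgebra.
\begin{enumerate}
\item[(a)] If $v\in N$ is definable in $N$ from finitely many parameters in $N_e$, then $v\in N_e$.
\item[(b)] If $\mathcal U\in V$ is a set of finite tuples from $M$ invariant under $\mathrm{Aut}_e(M)$, then $\{A_u:u\in\mathcal U\}\in N_e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\dot v_1,\dots,\dot v_j\in\mathrm{HS}$ be names with support $e$ for the parameters, and let $\psi(z,v_1,\dots,v_j)$ say that $z$ belongs to the set defined from $v_1,\dots,v_j$. Let $\gamma$ be the rank of some name in $\mathrm{HS}$ for $v$; every element of $v$ has a name in $\mathrm{HS}$ of rank below $\gamma$. Then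
\[
\{(\dot z,p):\dot z\in\mathrm{HS}\text{ has rank}<\gamma\text{ and }p\Vdash\psi(\dot z,\dot v_1,\dots,\dot v_j)\}
\]
has value $v$, and every $\pi\in H_e$ permutes its elements by the symmetry of $\Vdash$.

(b) The name $\{(\dot A_u,1):u\in\mathcal U\}$ is fixed by each $\pi\in H_e$, because $g_\pi$ permutes $\mathcal U$.
\end{proof}

In particular $\mathbb A=\{A_m:m\in M\}\in N_\varnothing$, by (b) for the set of all one-element tuples and (a). The converse principle is that objects supported by $e$ cannot distinguish tuples in the same $\mathrm{Aut}_e(M)$-orbit.

\begin{lemma}[Transfer]\label{lem:transfer}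
Let $\bar v$ be a finite tuple from $N_e$, $u$ a finite tuple from $M$, $g\in\mathrm{Aut}_e(M)$ and $\varphi$ a formula. Then $N\models\varphi(\bar v,A_u)$ if and only if $N\models\varphi(\bar v,A_{gu})$.
\end{lemma}

\begin{proof}
It suffices to prove one direction, since the other is the same direction for $g^{-1}$ and $gu$. Let $\dot{\bar v}$ be names with support $e$, and suppose that some $p\in\Gamma$ forces both $\varphi(\dot{\bar v},\dot A_u)$ and $\neg\varphi(\dot{\bar v},\dot A_{gu})$. Choose $\gamma<\omega$ with $\operatorname{dom}p\subseteq M\times\gamma\times\omega$, and let $\sigma$ be the permutation of $\omega$ that interchanges $i$ and $\gamma+i$ for $i<\gamma$. Let $\pi$ be the identity on $e\times\omega$ and $\pi(m,i)=(g(m),\sigma(i))$ for $m\notin e$. As $g$ fixes $e$ pointwise and permutes $M\setminus e$, we have $\pi\in H_e$ and $g_\pi=g$, so $\pi p\Vdash\varphi(\dot{\bar v},\dot A_{gu})$. The conditions $p$ and $\pi p$ agree at triples with first coordinate in $e$. At triples with first coordinate outside $e$, the second coordinate is below $\gamma$ for $p$ and at least $\gamma$ for $\pi p$. So $p\cup\pi p$ is a condition, and it forces both $\varphi(\dot{\bar v},\dot A_{gu})$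 and its negation, which is impossible.
\end{proof}

\begin{proposition}\label{prop:fail}
$\mathsf{HT}$ fails in $N$.
\end{proposition}

\begin{proof}
The set $\mathbb A$ is infinite. Suppose that $F:\omega\to[\mathbb A]^{<\omega}$ is an injection in $N$, say $F\in N_e$. If $A_m\in F(n)$ with $m\notin e$, then Transfer, with parameters $F$ and $n$, gives $A_{gm}\in F(n)$ for all $g\in\mathrm{Aut}_e(M)$. By Lemma~\ref{lem:orbit} this makes $F(n)$ infinite. So every $F(n)$ is a subset of the finite set $\{A_m:m\in e\}$, and $F$ is not injective. Thus \eqref{eq:D} fails in $N$, and $\mathsf{HT}$ fails by Proposition~\ref{prop:equiv}.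
\end{proof}

The groups $H_e$ fix entire columns. The purpose is the following lemma: $N$ can well-order what a fixed $f$ supports, so Dedekind-finite sets meet each $N_f$ in a finite set.

\begin{lemma}\label{lem:wo}
Let $Z\in N$ and let $f\subseteq M$ be a finite subalgebra. If $Z\cap N_f$ is infinite, then $Z$ is Dedekind-infinite in $N$.
\end{lemma}

\begin{proof}
By Replacement in $V[\Gamma]$ there is $\gamma$ such that every element of $Z\cap N_f$ has a name in $\mathrm{HS}$ with support $f$ and rank below $\gamma$. In $V$, let $(\dot z_\xi)_{\xi<\kappa}$ enumerate all names in $\mathrm{HS}$ with support $f$ and rank below $\gamma$. The name $\{((\check\xi,\dot z_\xi)^\bullet,1):\xi<\kappa\}$ is in $\mathrm{HS}$, with support $f$. Its value is a function $E\in N$ on the ordinal $\kappa$ whose range contains infinitely many elements of $Z$. In $N$, let $\xi_n$ be the least $\xi$ with $E(\xi)\in Z\setminus\{E(\xi_i):i<n\}$. Then $n\mapsto E(\xi_n)$ is an injection $\omega\to Z$.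
\end{proof}

\section{The principles $\mathsf{HT}_S(k)$ in the model}\label{sec:main}

Fix $k\ge1$, a finite nonempty $S$ with at most one even element, an infinite $X\in N$ and $c:[X]^{<\omega}\to k$ in $N$. If $[X]^{<\omega}$ is Dedekind-infinite in $N$, Lemma~\ref{lem:Dinf} in $N$ gives the required $Y$. So assume that it is Dedekind-finite in $N$. We argue in $V[\Gamma]$, where $M$, the names and the classes $N_f$ are available; only the final family $Y$ has to be in $N$. By Lemma~\ref{lem:wo},
\begin{equation}\label{eq:dagger}
[X]^{<\omega}\cap N_f\text{ is finite for every finite subalgebra }f\subseteq M.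
\end{equation}
Fix a finite subalgebra $e$ with $X,c\in N_e$. Points of $X$ that belong to finite sets supported by $e$ cannot be moved around, so we discard them. Let $X_0$ be the union of the finitely many elements of $[X]^{<\omega}\cap N_e$. It is finite, and it lies in $N_e$ by Lemma~\ref{lem:closure}(a). So $X'=X\setminus X_0$ is infinite and lies in $N_e$. A finite subset of $X'$ in $N_e$ is contained in $X_0$, and therefore
\begin{equation}\label{eq:ddagger}
\text{the only finite subset of $X'$ that belongs to $N_e$ is }\varnothing.
\end{equation}

\subsection*{Finite subsets of $X$ attached to tuples}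
Pick $x_0\in X'$ and a finite subalgebra $e'$ with $x_0\in N_{e'}$. Replacing $e'$ by the subalgebra generated by $e'$, $e$ and three elements outside $e$, we may assume $e\subseteq e'$ and $h:=|e'\setminus e|\ge3$. Let $\delta=(\delta_1,\dots,\delta_h)$ enumerate $e'\setminus e$. A \emph{copy} is a tuple $u=g\delta$ with $g\in\mathrm{Aut}_e(M)$; we also write $u$ for its range, which is disjoint from $e$. By Homogeneity, $u\in M^h$ is a copy if and only if the map that is the identity on $e$ and sends $\delta_i$ to $u_i$ is an isomorphism of $e'$ onto a subalgebra $e\cup u$. For a copy $u$ let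
\[
X_u=X'\cap N_{e\cup u}.
\]
To apply Transfer to these sets we need the assignment $A_u\mapsto X_u$ to be an element of $N_e$.

\begin{lemma}\label{lem:W}
The relation $W=\{(A_u,z):u\text{ a copy},\ z\in X_u\}$ belongs to $N_e$. All sets $X_u$ are finite subsets of $X'$ of the same size $\tau\ge1$.
\end{lemma}

\begin{proof}
Let $\dot X'\in\mathrm{HS}$ be a name for $X'$ with support $e$. By Replacement in $V[\Gamma]$ there is $\gamma$ such that for every copy $u$ every element of $X_u$ has a name in $\mathrm{HS}$ with support $e\cup u$ and rank below $\gamma$. Let $\dot W$ be the set of all $((\dot A_u,\dot z)^\bullet,p)$ such that $u$ is a copy, $\dot z\in\mathrm{HS}$ has support $e\cup u$ and rank below $\gamma$, and $p\Vdash\dot z\in\dot X'$. If such a $p$ is in $\Gamma$, then $\dot z^\Gamma\in X'\cap N_{e\cup u}$; conversely every $z\in X_u$ has such a name $\dot z$, and some $p\in\Gamma$ forces $\dot z\in\dot X'$. So $\dot W^\Gamma=W$. Let $\pi\in H_e$ and $g=g_\pi$. Then $\pi$ sends the element above to $((\dot A_{gu},\pi\dot z)^\bullet,\pi p)$, where $gu$ is a copy, $\pi\dot z$ has support $g(e\cup u)=e\cup gu$ and the same rank, and $\pi p\Vdash\pi\dot z\in\dot X'$.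 So $\pi\dot W\subseteq\dot W$ for all $\pi\in H_e$, and applying this to $\pi^{-1}$ gives equality. Hence $W\in N_e$.

If $z\in X_u$, then $\{z\}\in[X]^{<\omega}\cap N_{e\cup u}$ by Lemma~\ref{lem:closure}(a), and this set is finite by \eqref{eq:dagger}. So $X_u$ is finite. Since $m\mapsto A_m$ is injective, $X_u=\{z:(A_u,z)\in W\}$, so $X_u$ is defined in $N$ from $W$ and $A_u$, uniformly in $u$. Let $\tau=|X_\delta|$; then $\tau\ge1$ as $x_0\in X_\delta$. Transfer of the statement ``$\{z:(A_\delta,z)\in W\}$ has $\tau$ elements'' gives $|X_u|=\tau$ for all copies $u$.
\end{proof}

\subsection*{Jointly free copies}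
The color of $X_{u^1}\cup\dots\cup X_{u^j}$ may depend on how the copies act on each other. We single out the configurations with no interaction. Copies $u^1,\dots,u^j$ are \emph{jointly free} if their ranges are pairwise disjoint and $y\cdot y'=y'$ whenever $y\in u^i$, $y'\in u^{i'}$, $i\ne i'$. This is a condition on pairs of copies, and it does not depend on their order.

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] If $u^1,\dots,u^j$ are jointly free, then $e\cup u^1\cup\dots\cup u^j$ is a subalgebra. If $v^1,\dots,v^j$ are also jointly free, there is $g\in\mathrm{Aut}_e(M)$ with $gu^i=v^i$ for all $i$.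
\item[(b)] If $f\supseteq e$ is a finite subalgebra and $j\ge1$, there are jointly free copies $a^1,\dots,a^j$, disjoint from $f$, such that $y\cdot y'=y'$ and $y'\cdot y=y$ for all $y\in a^i$, $y'\in f\setminus e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two elements of $e\cup u^1\cup\dots\cup u^j$ lie in a common subalgebra $e\cup u^i$, or else in $u^i$ and $u^{i'}$ with $i\neq i'$, and then their product is the second factor. The bijection that fixes $e$ and sends each $u^i$ to $v^i$ entry by entry respects products of the first kind, because $e\cup u^i$ and $e\cup v^i$ are both isomorphic to $e'$ by the corresponding maps, and it respects products of the second kind by joint freeness. Homogeneity extends it to $g$.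

(b) Form the free amalgam over $e$ of $f$ and $j$ isomorphic copies of $e'$, embed it into $M$ over $f$ by Extension, and let $a^i$ be the image of $\delta$ from the $i$-th copy of $e'$.
\end{proof}

By (a) and Transfer, applied to the concatenated tuples, any statement about $X_{u^1},\dots,X_{u^j}$ with parameters in $N_e$ holds for all jointly free $j$-tuples of copies or for none. By (b) with $f=e$, such tuples exist for every $j$. To compute sums we need the sets attached to jointly free copies to be disjoint. Nothing in the definition says so; we show that their intersection is always the same set, so that it is supported by $e$, and then \eqref{eq:ddagger} applies.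

\begin{lemma}\label{lem:disjoint}
If $u,v$ are jointly free, then $X_u\cap X_v=\varnothing$.
\end{lemma}

\begin{proof}
First we show that for jointly free $u,v,a$,
\begin{equation}\label{eq:triple}
X_u\cap X_v=X_u\cap X_a=X_v\cap X_a .
\end{equation}
Take more than $\tau!\,2^\tau$ jointly free copies. If two of them have the same attached set, then by Transfer $X_u=X_v$ for all jointly free pairs, so $X_u=X_v=X_a$ and \eqref{eq:triple} holds. Otherwise we have more than $\tau!\,2^\tau$ distinct sets of size $\tau$, the sunflower lemma with $t=3$ gives one jointly free triple satisfying \eqref{eq:triple}, and Transfer gives it for all.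

Next let $(u,v)$ and $(u',v')$ be jointly free pairs. Apply Lemma~\ref{lem:free}(b) to $f=\langle e\cup u\cup v\cup u'\cup v'\rangle$ to get $a,a'$. As $u,v,u',v'\subseteq f\setminus e$, the triples $(u,v,a)$, $(u,a,a')$, $(u',a,a')$, $(u',v',a)$ are jointly free, and \eqref{eq:triple} for them, in this order, gives
\[
X_u\cap X_v=X_u\cap X_a=X_a\cap X_{a'}=X_{u'}\cap X_a=X_{u'}\cap X_{v'} .
\]
So $X_u\cap X_v$ is one set $K$ for all jointly free pairs. The set of concatenations of jointly free pairs is in $V$ and invariant under $\mathrm{Aut}_e(M)$, so the corresponding set of tuples from $\mathbb A$ is in $N_e$ by Lemma~\ref{lem:closure}(b). The set $K$ is definable in $N$ from it and $W$, so $K\in N_e$. As $K$ is a finite subset of $X'$, \eqref{eq:ddagger} gives $K=\varnothing$.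
\end{proof}

For $j\ge1$ let
\[
\chi(j)=c(X_{u^1}\cup\dots\cup X_{u^j})\qquad\text{for jointly free }u^1,\dots,u^j .
\]
By Transfer with parameters $c,W\in N_e$ this does not depend on the copies chosen. On unions over jointly free copies, $c$ is thus a coloring by size. Let $r\ge0$ and $q\ge1$ be given by Corollary~\ref{cor:pattern} for $\chi$ and $S$.

\subsection*{An invariant sunflower}
We want an infinite sunflower in $N$ whose kernel is the union of $r$ sets $X_u$ and whose petals are unions of $q$ such sets, all copies involved being jointly free. Choosing the petals one after another would produce an injective sequence in $[X]^{<\omega}$, and $N$ has none. As in Example~\ref{ex:M}, the petals must come as an orbit.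

Fix jointly free copies $u^1,\dots,u^{r+q}$, let $J=e\cup u^1\cup\dots\cup u^{r+q}$, and let $(y_1,\dots,y_{hq})$ be the concatenation of $u^{r+1},\dots,u^{r+q}$. Let $T=J\cup\{b,w\}$ with two new elements and the following operation. On $J$ it is the operation of $M$. Every element of $T$ fixes $b$ and $w$. The element $b$ acts as the cycle $y_1\mapsto y_2\mapsto\cdots\mapsto y_{hq}\mapsto y_1$ and fixes all other elements, and $w$ interchanges $y_1$ and $y_2$ and fixes all other elements. Then $T\in\mathcal K$. Indeed, left translations by elements of $J$ permute $J$ and fix $b,w$, so they are bijections, and \eqref{eq:star} for them follows from \eqref{eq:star} in $J$; the translations $\lambda_b$ and $\lambda_w$ are bijections with a single nontrivial cycle each, so \eqref{eq:star} for them is vacuous. By Extension over $J$ we may assume that $T$ is a subalgebra of $M$. The set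
\[
e_1=e\cup u^1\cup\dots\cup u^r\cup\{b,w\}
\]
is a subalgebra: $e\cup u^1\cup\dots\cup u^r$ is one by Lemma~\ref{lem:free}(a), and $b,w$ fix all elements of $e_1$ and are fixed by them. Let
\[
\mathcal D=\{g(y_1,\dots,y_{hq}):g\in\mathrm{Aut}_{e_1}(M)\}.
\]
Since $y_1\notin e_1$, the first entries of the tuples in $\mathcal D$ form an infinite set by Lemma~\ref{lem:orbit}, so $\mathcal D$ is infinite.

\begin{lemma}\label{lem:cycles}
If $\bar y\ne\bar y'$ are in $\mathcal D$, then their ranges are disjoint, and $y\cdot y'=y'$ and $y'\cdot y=y$ for all $y$ in the range of $\bar y$ and $y'$ in the range of $\bar y'$.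
\end{lemma}

\begin{proof}
Let $g\in\mathrm{Aut}_{e_1}(M)$. Since $g$ fixes $b$ and $w$, we have $b\cdot gy_i=g(b\cdot y_i)$ and $w\cdot gy_i=g(w\cdot y_i)$. So the range of each tuple in $\mathcal D$ is a cycle of $\lambda_b$ of length $hq$, listed in cyclic order, and in this range $w$ moves exactly the first two entries of the tuple. Suppose that the ranges of $\bar y$ and $\bar y'$ meet. Then they are the same cycle, and there is $\kappa$ such that the $i$-th entry of $\bar y'$ is the $(i+\kappa)$-th entry of $\bar y$, indices modulo $hq$. Comparing the entries moved by $w$ gives $\{1+\kappa,2+\kappa\}=\{1,2\}$ modulo $hq$. Either $\kappa\equiv0$, or $\kappa\equiv1$ and $\kappa\equiv-1$. The second case needs $hq$ to divide $2$, and $hq\ge3$. So $\bar y=\bar y'$, contrary to assumption. The ranges are therefore different nontrivial cycles of $\lambda_b$, and \eqref{eq:star} in $M$ gives the products.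
\end{proof}

The proof shows what each ingredient is for. The element $b$ makes ranges equal or disjoint. The marker $w$, together with $h\ge3$, excludes rotations of a cycle, which would cut the same range into different, overlapping copies. Condition \eqref{eq:star} makes copies on different cycles jointly free; without it two cycles in one orbit could act on each other nontrivially, and the color of the corresponding union would not be governed by $\chi$.

For $\bar y=g(y_1,\dots,y_{hq})\in\mathcal D$ let $\bar y^{(1)},\dots,\bar y^{(q)}$ be its consecutive blocks of length $h$. They are the copies $gu^{r+1},\dots,gu^{r+q}$. Put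
\[
Z_{\bar y}=X_{\bar y^{(1)}}\cup\dots\cup X_{\bar y^{(q)}},\qquad R=X_{u^1}\cup\dots\cup X_{u^r},\qquad Y=\{R\cup Z_{\bar y}:\bar y\in\mathcal D\},
\]
with $R=\varnothing$ if $r=0$. Then $Y\subseteq[X]^{<\omega}$, and $Y\in N$: the set $\{A_{\bar y}:\bar y\in\mathcal D\}$ is in $N_{e_1}$ by Lemma~\ref{lem:closure}(b), and $Y$ is definable in $N$ from this set, $W$ and $A_{u^1},\dots,A_{u^r}$.

\begin{proposition}\label{prop:holds}
$Y$ is infinite, and all sums of $s$ distinct members of $Y$ with $s\in S$ have the same color. Hence $\mathsf{HT}_S(k)$ holds in $N$.
\end{proposition}

\begin{proof}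
Let $\bar y_1,\dots,\bar y_s\in\mathcal D$ be distinct. We claim that the $r+sq$ copies $u^1,\dots,u^r$ and $\bar y_j^{(i)}$ $(j\le s,\ i\le q)$ are jointly free. It suffices to consider two of them. If they are blocks of $\bar y_j$ and $\bar y_{j'}$ with $j\ne j'$, this is Lemma~\ref{lem:cycles}. Otherwise both are among $u^1,\dots,u^r,\bar y_j^{(1)},\dots,\bar y_j^{(q)}$ for one $j$, and this list is the image of the jointly free list $u^1,\dots,u^{r+q}$ under some $g\in\mathrm{Aut}_{e_1}(M)$.

By Lemmas~\ref{lem:W} and~\ref{lem:disjoint} the sets attached to these copies are nonempty and pairwise disjoint. So $R,Z_{\bar y_1},\dots,Z_{\bar y_s}$ are pairwise disjoint and the $Z_{\bar y_j}$ are nonempty. The case $s=2$ shows that $\bar y\mapsto R\cup Z_{\bar y}$ is injective, so $Y$ is infinite. Any $s$ distinct members of $Y$ come from distinct $\bar y_1,\dots,\bar y_s$, and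
\[
(R\cup Z_{\bar y_1})\bigtriangleup\cdots\bigtriangleup(R\cup Z_{\bar y_s})=
\begin{cases}
R\cup Z_{\bar y_1}\cup\dots\cup Z_{\bar y_s},&s\text{ odd},\\
Z_{\bar y_1}\cup\dots\cup Z_{\bar y_s},&s\text{ even}.
\end{cases}
\]
This is the union of the sets attached to $r+sq$ jointly free copies if $s$ is odd and to $sq$ jointly free copies if $s$ is even. Its color is $\chi(r+sq)$ or $\chi(sq)$ accordingly, and $\chi$ is constant on $L_S(r,q)$. So $Y$ witnesses $\mathsf{HT}_S(k)$ for $X$ and $c$ in $N$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:B}(2) and~\ref{thm:A}]
The model $N$ does not depend on $k$ or $S$. It satisfies $\mathsf{ZF}$, it fails $\mathsf{HT}$ by Proposition~\ref{prop:fail}, and it satisfies $\mathsf{HT}_S(k)$ for all $k$ and all finite nonempty $S$ with at most one even element by Proposition~\ref{prop:holds}. The set $S=\{1,2,3\}$ has exactly one even element.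
\end{proof}

\begin{thebibliography}{9}

\bibitem{FB}
David J. Fern\'andez-Bret\'on, \emph{Hindman's Theorem in the hierarchy of Choice Principles}, arXiv:2203.06156 (2022).

\bibitem{Hodges}
Hodges, \emph{Model Theory}.

\bibitem{Jech}
Jech, \emph{Set Theory}.

\end{thebibliography}
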